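\title{Periodic colorings and the 2-Ramsey property of $ax+by=p(z)$}

\begin{abstract}
Let $a,b$ be positive integers and let $p$ be a nonconstant integer polynomial with positive leading coefficient. We prove that if some 2-coloring of the positive integers has only finitely many monochromatic solutions of $ax+by=p(z)$, then some periodic 2-coloring has none at all. This answers a question of Baja, Dob\'ak, Kov\'acs, Pach and Pigler, and it makes the 2-Ramsey property of such an equation decidable. The proof transfers the given coloring to the profinite integers, shows that the color of $z$ is determined wherever it matters, and thereby reduces the construction of a periodic coloring to a finite 2-SAT instance, which is then shown to be satisfiable. The analogous statement for three or more colors is false.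
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $a$ and $b$ be positive integers and let $p\in\mathbb Z[z]$ be a nonconstant polynomial with positive leading coefficient. We consider the equation
\begin{equation}\label{eq:main}
ax+by=p(z)
\end{equation}
in positive integers $x,y,z$. A \emph{$k$-coloring} of $\mathbb Z^+$ assigns one of $k$ colors to each positive integer, and a solution $(x,y,z)$ is \emph{monochromatic} if $x$, $y$ and $z$ have the same color. The equation is \emph{$k$-Ramsey} if every $k$-coloring of $\mathbb Z^+$ has infinitely many monochromatic solutions. One asks for infinitely many because a single solution can be unavoidable for a trivial reason: if $(a+b)t=p(t)$ for a positive integer $t$, then $(t,t,t)$ is monochromatic in every coloring. Thus \eqref{eq:main} fails to be 2-Ramsey exactly when some 2-coloring has only finitely many monochromatic solutions.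

The simplest way to exhibit such a coloring is a congruence. A coloring is \emph{periodic} if, for some $m\ge1$, the color of $n$ depends only on the residue of $n$ modulo $m$. Suppose that $\mathbb Z/m\mathbb Z=A_1\cup A_2$ is a partition (a part may be empty) with
\begin{equation}\label{eq:partition}
(aA_1+bA_1)\cap p(A_1)=(aA_2+bA_2)\cap p(A_2)=\emptyset ,
\end{equation}
where $aA+bA=\{ax+by:x,y\in A\}$ and all sets are computed in $\mathbb Z/m\mathbb Z$. Color a positive integer according to the part that contains its residue. A monochromatic solution would reduce to an element of one of the two intersections in \eqref{eq:partition}, so this periodic coloring has no monochromatic solution. For $x+y=2z+1$ the parity coloring is of this kind. The next example is less symmetric, and we shall return to it.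

\begin{example}\label{ex:free}
Consider $2x+6y=z^2+2$ with $m=3$, $A_1=\{0\}$, $A_2=\{1,2\}$. Then $aA_1+bA_1=\{0\}$ and $p(A_1)=\{2\}$, while $aA_2+bA_2=\{1,2\}$ and $p(A_2)=\{0\}$, so \eqref{eq:partition} holds. In a solution, $z$ is even, and $x\equiv1$ or $x\equiv 0\pmod 3$ according as $3\mid z$ or $3\nmid z$. So $x$ and $z$ always have different colors, and the integers congruent to $5$ modulo $6$ occur neither as $x$ nor as $z$. They can be recolored arbitrarily without creating a monochromatic solution.
\end{example}

In all known cases where \eqref{eq:main} has been shown not to be 2-Ramsey, a partition satisfying \eqref{eq:partition} exists. Baja, Dob\'ak, Kov\'acs, Pach and Pigler \cite{BDKPP} posed the problem of deciding whether a periodic coloring avoiding monochromatic solutions exists whenever \eqref{eq:main} is not 2-Ramsey. In the reading that matches the definition of 2-Ramsey, the question is: \emph{if some 2-coloring of $\mathbb Z^+$ has only finitely many monochromatic solutions of \eqref{eq:main}, must some periodic 2-coloring have only finitely many?}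

There are reasons for caution. A coloring can exploit the size of an integer as well as its residues, and with three colors size alone defeats every equation with $\deg p\ge2$, including equations against which every periodic coloring fails (Section~\ref{sec:three}). Example~\ref{ex:free} shows that even a 2-coloring without monochromatic solutions can be far from periodic, so a periodic coloring has to be constructed and cannot simply be read off. What is special about two colors is that ``not red'' means ``blue'': if $z$ and $x$ share a color, the color of $y$ is determined, and such determinations can be chained. This is enough, and the answer is yes in a strong form.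

\begin{theorem}\label{thm:main}
Let $a,b$ be positive integers and let $p\in\mathbb Z[z]$ be nonconstant with positive leading coefficient. The following are equivalent.
\begin{enumerate}
\item[(i)] The equation $ax+by=p(z)$ is not 2-Ramsey.
\item[(ii)] Some periodic 2-coloring of $\mathbb Z^+$ has only finitely many monochromatic solutions.
\item[(iii)] Some periodic 2-coloring of $\mathbb Z^+$ has no monochromatic solution.
\item[(iv)] For some $m$ there is a partition $\mathbb Z/m\mathbb Z=A_1\cup A_2$ satisfying \eqref{eq:partition}.
\item[(v)] Some 2-coloring of $\mathbb Z^+$ has no monochromatic solution.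
\end{enumerate}
\end{theorem}

We have seen that (iv) implies (iii), and the implications (iii)$\Rightarrow$(ii)$\Rightarrow$(i) and (iii)$\Rightarrow$(v)$\Rightarrow$(i) hold by definition. The content of the theorem is (i)$\Rightarrow$(iv). The sign of the leading coefficient cannot be dropped: $x+y=3-z$ has the single solution $(1,1,1)$, so it satisfies (i) but not (v).

\begin{corollary}\label{cor:decide}
The equation \eqref{eq:main} is 2-Ramsey if and only if every 2-coloring of $\mathbb Z^+$ has at least one monochromatic solution, and this holds if and only if for some $n$ every 2-coloring of $\{1,\dots,n\}$ has one. Consequently it is decidable whether \eqref{eq:main} is 2-Ramsey.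
\end{corollary}

\begin{proof}
The first equivalence is (i)$\Leftrightarrow$(v). For the second, a coloring of $\mathbb Z^+$ without monochromatic solutions restricts to such a coloring of every $\{1,\dots,n\}$. Conversely, if every $\{1,\dots,n\}$ has such a coloring, these colorings form an infinite tree under restriction in which each node has at most two children, and an infinite branch, which exists by K\"onig's lemma, is such a coloring of $\mathbb Z^+$. To decide the property, test for $n=1,2,\dots$ whether every 2-coloring of $\{1,\dots,n\}$ has a monochromatic solution and whether $\mathbb Z/n\mathbb Z$ has a partition satisfying \eqref{eq:partition}. Each test is finite, and by Theorem~\ref{thm:main} exactly one of the two searches succeeds.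
\end{proof}

\begin{corollary}\label{cor:root}
If the congruence $p(t)\equiv(a+b)t\pmod m$ is solvable for every $m$, for instance if $p(t)=(a+b)t$ has an integer root, then \eqref{eq:main} is 2-Ramsey.
\end{corollary}

\begin{proof}
A residue $t$ with $at+bt=p(t)$ in $\mathbb Z/m\mathbb Z$ lies in $A_1$ or in $A_2$ and violates \eqref{eq:partition}. So (iv) fails for every $m$.
\end{proof}

In particular, one constant solution $(t,t,t)$ forces infinitely many monochromatic solutions in every 2-coloring.

Section~\ref{sec:three} treats three and more colors, and Section~\ref{sec:example} works the equation $x+y=z^2$ by hand. The proof of (i)$\Rightarrow$(iv) has two halves. The first (Sections~\ref{sec:profinite}--\ref{sec:twosat}) records the given coloring on the profinite integers $\widehat{\mathbb Z}$ as a partition into red, blue and mixed points and shows that a solution in which $z$ is mixed has one red and one blue among $x,y$. What remains are constraints on two unknown colors at a time, that is, a 2-SAT instance. The second half (Sections~\ref{sec:paths}--\ref{sec:end}) shows that an obstruction to satisfying this instance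 lifts to a chain of integer solutions that contradicts the given coloring.

Throughout, $d=\deg p\ge1$, $c>0$ is the leading coefficient of $p$, and $g_0=\gcd(a,b)$. The two colors are $R$ (red) and $B$ (blue), and $\bar\gamma$ is the color opposite to $\gamma$.

\section{Three or more colors}\label{sec:three}

If $d\ge 2$, the larger of $x$ and $y$ is of order $z^d$, so on the scale of $\log\log n$ it lies at a nearly constant distance above $z$. Three colors suffice to exploit this. Periodic colorings, with any number of colors, see only one congruence.

\begin{proposition}\label{prop:three}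
Let $d\ge2$.
\begin{enumerate}
\item[(a)] Some 3-coloring of $\mathbb Z^+$ has only finitely many monochromatic solutions of \eqref{eq:main}.
\item[(b)] A periodic coloring with some finite number of colors and only finitely many monochromatic solutions exists if and only if $p(t)\equiv(a+b)t\pmod m$ is unsolvable for some $m$.
\end{enumerate}
Hence for every $k\ge3$ the analogue of Theorem~\ref{thm:main} for $k$ colors is false: $x+y=z^2$ is not $k$-Ramsey, but every periodic coloring has infinitely many monochromatic solutions of it.
\end{proposition}

\begin{proof}
(a) Let $\theta=d^{2/3}$, so that $\theta<d<\theta^2$, and let $N_i=2^{\theta^i}$ for $i\ge0$, so that $N_{i+1}=N_i^\theta$. Give $n\in[N_i,N_{i+1})$ the color $i\bmod3$, and give $1$ any color. Let $ax+by=p(z)$ with $z\in[N_i,N_{i+1})$, and put $w=\max(x,y)$. Then $w\le p(z)\le(a+b)w$, and for large $z$ we have $\frac c2z^d\le p(z)\le2cz^d$. So for large $i$,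
\[
w\ge\frac{c}{2(a+b)}N_i^d\ge N_i^\theta=N_{i+1},\qquad w<2cN_{i+1}^d\le N_{i+1}^{\theta^2}=N_{i+3}.
\]
Thus $w$ has color $i+1$ or $i+2$ modulo $3$, which is not the color of $z$. Monochromatic solutions therefore have bounded $z$, and since $x,y\le p(z)$ there are finitely many.

(b) If the congruence is unsolvable modulo $m$, color each integer by its residue modulo $m$. A monochromatic solution would have $x\equiv y\equiv z\equiv t$ and $(a+b)t\equiv p(t)\pmod m$. Conversely, let the congruence be solvable for every modulus, let a coloring have period $m$, and take an integer $t\ge1$ with $p(t)\equiv(a+b)t\pmod{g_0m}$. For every large $z\equiv t\pmod{g_0m}$ the number $s=(p(z)-(a+b)t)/m$ is a multiple of $g_0$ with $s\ge ab$. Write $s=ax'+by'$ with integers $x',y'$; replacing $(x',y')$ by $(x'+ib,y'-ia)$ we may assume $0\le x'<b$, and then $by'>s-ab\ge0$. The triple $(t+mx',t+my',z)$ solves \eqref{eq:main}, and its entries are all congruent to $t$ modulo $m$. So there are infinitely many monochromatic solutions.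

For the last claim, $x+y=z^2$ is not $k$-Ramsey by (a), since a 3-coloring is a $k$-coloring, while $t=0$ solves $t^2\equiv2t$ modulo every $m$.
\end{proof}

\section{The equation $x+y=z^2$ with two colors}\label{sec:example}

By Corollary~\ref{cor:root}, two colors do not suffice to defeat $x+y=z^2$. We prove this directly, because the argument shows the mechanism that forces periodicity. If a red $z$ and a blue $z'$ are close together, then two applications of the equation show that the red set is invariant, within a long range, under translation by $z'^2-z^2$. Two elementary lemmas govern what a collection of translations can reach. The first says that translations of both signs can undo each other. The second says that they can be applied in an order that stays inside the range where they are valid.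

\begin{lemma}\label{lem:semigroup}
A subsemigroup of $(\mathbb Z,+)$ containing a positive and a negative element is a group.
\end{lemma}

\begin{proof}
If $s>0>-t$ lie in it, then so do $0=t\cdot s+s\cdot(-t)$, $-s=(t-1)s+s(-t)$ and $t=ts+(s-1)(-t)$. Here $s$ is an arbitrary positive and $-t$ an arbitrary negative element.
\end{proof}

\begin{lemma}\label{lem:order}
Let $Y$ be real, let $n,n'\in[1,Y/4]$ be integers, and let $n'-n$ be a sum of finitely many integers, each of absolute value at most $Y/4$. Then the summands can be ordered so that, starting from $n$ and adding them one at a time, all values obtained lie in $[1,Y]$.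
\end{lemma}

\begin{proof}
Let $w$ be the current value. If $w\le Y/2$ and a positive summand remains, add one; the result lies in $(w,3Y/4]$. If $w\le Y/2$ and no positive summand remains, add the rest in any order; the values decrease weakly to $n'\ge1$. If $w>Y/2$, a negative summand remains, since otherwise $w\le n'\le Y/4$; add one, and the result lies in $(Y/4,w)$, where $Y/4\ge1$.
\end{proof}

\begin{proposition}\label{prop:square}
The equation $x+y=z^2$ is 2-Ramsey.
\end{proposition}

\begin{proof}
Suppose that a 2-coloring has no monochromatic solution with $z\ge Z_0$. If one color contained all large integers, $(z,z^2-z,z)$ would be monochromatic for all large $z$. So there are arbitrarily large $n$ with $n$ red and $n+1$ blue. Fix a red integer $x_0$, take such an $n\ge Z_0$, and let $W=\{n,n+1,\dots,n+10\}$.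

\emph{Shift.} Let $z\in W$ be red, $z'\in W$ blue, $h=z'^2-z^2$, and let $y$ be red with $y<z^2$ and $y+h\ge1$. Then $y+h$ is red. Indeed, $x=z^2-y$ is blue because $y$ and $z$ are red, and $x+(y+h)=z'^2$ with $x$ and $z'$ blue.

\emph{Case A: $n+1,\dots,n+10$ are all blue.} With $z=n$ the shifts are $h_v=2vn+v^2$, all positive. We aim them at $n^2-x_0$. Put $r=n^2-2x_0$ and note $h_2=2h_1+2$, $h_{10}=10h_1+90$. Since $h_1$ is odd, one of the integers $A=\lfloor r/h_1\rfloor$ and $A=\lfloor r/h_1\rfloor-1$ makes $r-Ah_1$ even, and then $0\le r-Ah_1<2h_1$. Write $r-Ah_1=90u+2u'$ with $u\ge0$ and $0\le u'<45$. Then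
\[
r=(A-10u-2u')h_1+u'h_2+uh_{10}.
\]
Here $A>r/h_1-2=n/2-O(1)$ and $10u+2u'<(4n+2)/9+90$, so for large $n$ all three coefficients are nonnegative. Apply these shifts one after another, starting from $y=x_0$. All values stay at most $x_0+r=n^2-x_0<n^2$, so $n^2-x_0$ is red, and $(x_0,n^2-x_0,n)$ is a red solution. Hence Case A does not occur for large $n$.

\emph{Case B: $W$ contains a blue integer followed by a red one.} The set $H$ of shifts from all red--blue pairs in $W$ now has elements of both signs. All squares of elements of $W$ are congruent modulo $g'=\gcd H$, so $g'$ divides $(n+2)^2-2(n+1)^2+n^2=2$. By Lemma~\ref{lem:semigroup}, every even integer is a sum of elements of $H$. These have absolute value at most $20n+100$, which for large $n$ is at most $Y/4$ with $Y=n^2/2$. By Lemma~\ref{lem:order}, if $y\equiv y'\pmod 2$ lie in $[1,Y/4]$ and $y$ is red, then $y'$ is red. Since this happens for arbitrarily large $n$, the even integers all have one color, and the solutions $(2,4s^2-2,2s)$, $s\ge1$, are monochromatic.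
\end{proof}

In Case A the shift $h_{10}$ is needed for a reason of cost. About $n/2$ copies of $h_1$ are available. Absorbing a remainder of size up to $2h_1$ by the relation $h_2-2h_1=2$ alone could consume about $4n$ copies, whereas $h_K-Kh_1=K^2-K$ consumes only about $4n/(K-1)$. Lemma~\ref{lem:combination} runs the same economy in degree $d$.

Two things are absent from this example. When $a,b>1$, a shift applies only to those $y$ whose residues make $x$ an integer, so the argument has to be localized to residue classes. And, as in Example~\ref{ex:free}, some residue classes need not become monochromatic at all, however fine the modulus.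

\section{Red, blue and mixed points of $\widehat{\mathbb Z}$}\label{sec:profinite}

To speak of all moduli at once we use the ring of profinite integers $\widehat{\mathbb Z}=\varprojlim\mathbb Z/m\mathbb Z$. Its elements are the families $(u_m)_{m\ge1}$ of residues $u_m\in\mathbb Z/m\mathbb Z$ such that $u_m$ reduces to $u_{m'}$ whenever $m'\mid m$. We use the following standard facts.
\begin{itemize}
\item $\mathbb Z\subset\widehat{\mathbb Z}$. We write $u\equiv v\pmod m$ if $u-v\in m\widehat{\mathbb Z}$, which means $u_m=v_m$. A \emph{class modulo $m$} is a coset of $m\widehat{\mathbb Z}$; there are $m$ of them, and each contains infinitely many positive integers. Integer polynomials preserve congruences, and $m\widehat{\mathbb Z}\cap\mathbb Z=m\mathbb Z$.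
\item The classes form a base of a compact metrizable topology, and they are clopen (closed and open). Every clopen set is a union of classes modulo a single $m$: cover it by finitely many classes contained in it and take the least common multiple of their moduli.
\item $\widehat{\mathbb Z}=\prod_q\mathbb Z_q$, the product of the rings of $q$-adic integers over all primes $q$, and $u\equiv v\pmod m$ holds if and only if it holds modulo $q^{v_q(m)}$ in each $\mathbb Z_q$, where $v_q$ is the $q$-adic valuation. Expressions with rational coefficients are computed in $\prod_q\mathbb Q_q$, which contains $\widehat{\mathbb Z}$ and $\mathbb Q$. In particular $\beta u\equiv\beta v\pmod{\beta m}$ implies $u\equiv v\pmod m$ for integers $\beta\ge1$.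
\end{itemize}
A periodic 2-coloring is thus the same thing as a continuous map $\widehat{\mathbb Z}\to\{R,B\}$. The set
\[
T=\{(x,y,z)\in\widehat{\mathbb Z}^3:\ ax+by=p(z)\}
\]
is closed, hence compact, and contains all integer solutions of \eqref{eq:main}, of any sign. Profinite solutions are approximated by integer solutions in which $z$ and one of $x,y$ may be chosen freely in suitable classes.

\begin{lemma}[Lifting]\label{lem:lift}
Let $(\alpha,\beta)\in\{(a,b),(b,a)\}$ and $\alpha x+\beta y=p(z)$ in $\widehat{\mathbb Z}$. If $n_x\equiv x$ and $n_z\equiv z\pmod{\beta m}$ are integers, then $n_y=(p(n_z)-\alpha n_x)/\beta$ is an integer and $n_y\equiv y\pmod m$.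
\end{lemma}

\begin{proof}
We have $p(n_z)-\alpha n_x\equiv p(z)-\alpha x=\beta y\pmod{\beta m}$. So the integer on the left lies in $\beta\widehat{\mathbb Z}\cap\mathbb Z=\beta\mathbb Z$, and $\beta n_y\equiv\beta y\pmod{\beta m}$.
\end{proof}

From here to the end of the paper we assume (i) and \emph{fix a 2-coloring of $\mathbb Z^+$ with only finitely many monochromatic solutions}. Fix $Z_0$ such that no monochromatic solution has $z\ge Z_0$ and $p$ is positive and increasing on $[Z_0,\infty)$. The coloring enters only through the following rule, which is where the number of colors is used.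

\medskip
\noindent\textbf{Forcing rule.} If $(x,y,z)$ is a solution of \eqref{eq:main} in positive integers with $z\ge Z_0$, and $z$ and one of $x,y$ have color $\gamma$, then the other has color $\bar\gamma$.
\medskip

For a color $\gamma$ let $F_\gamma$ be the set of $u\in\widehat{\mathbb Z}$ for which there is a modulus $m$, called a \emph{witness}, such that all sufficiently large integers $n\equiv u\pmod m$ have color $\gamma$. A witness for $u$ is a witness for the whole class of $u$ modulo $m$, so $F_\gamma$ is open. The sets $F_R$ and $F_B$ are disjoint, because witnesses $m,m'$ for the two colors would give large integers $n\equiv u\pmod{mm'}$ both colors. We say that $\gamma$ \emph{recurs} at $u$ if for every $m$ infinitely many integers $n\equiv u\pmod m$ have color $\gamma$; this is the same as $u\notin F_{\bar\gamma}$. The points of the closed set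
\[
\Omega=\widehat{\mathbb Z}\setminus(F_R\cup F_B),
\]
at which both colors recur, are called \emph{mixed}. At a point of $F_\gamma$ only $\gamma$ recurs. In Example~\ref{ex:free}, if $n\equiv5\pmod 6$ is colored by the parity of $\lfloor\log_2n\rfloor$, then $\Omega=5+6\widehat{\mathbb Z}$, since every class meets every sufficiently long dyadic interval.

If $\Omega$ were empty, $F_R$ and $F_B$ would be clopen and would define the periodic coloring we want; the next lemma then shows that it has no monochromatic triple in $T$. In general the lemma restricts where such triples can threaten.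

\begin{lemma}\label{lem:recur}
Let $(x,y,z)\in T$ and suppose that a color $\gamma$ recurs at each of $x,y,z$. Then $x$ and $y$ are mixed.
\end{lemma}

\begin{proof}
Suppose $x\in F_\gamma$ with witness $m$. Fix a positive integer $n_y\equiv y\pmod{am}$ of color $\gamma$, and let $n_z$ run through the infinitely many integers $n_z\equiv z\pmod{am}$ of color $\gamma$. By Lemma~\ref{lem:lift}, $n_x=(p(n_z)-bn_y)/a$ is an integer congruent to $x$ modulo $m$. It tends to infinity with $n_z$, so it eventually has color $\gamma$, which contradicts the forcing rule. Hence $x\notin F_\gamma$, and $x\notin F_{\bar\gamma}$ by hypothesis. Interchanging $(a,x)$ with $(b,y)$ gives the claim for $y$.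
\end{proof}

\section{No solution consists of mixed points}\label{sec:mixed}

We now carry out the argument of Section~\ref{sec:example} near a point of $T$ all of whose coordinates are mixed. We need three facts about the difference operator $\Delta_sf(t)=f(t+s)-f(t)$. First, $\Delta_s^jf(t)=\sum_{i=0}^j(-1)^{j-i}\binom jif(t+is)$, and for $j\ge1$ the coefficients sum to $0$. Second, $\Delta_s$ lowers the degree of a nonconstant polynomial by one and multiplies its leading coefficient by $s\deg f$; so $\Delta_s^dp=c\,d!\,s^d$. Third, Newton's formula $f(t)=\sum_{j=0}^d\binom tj\Delta_1^jf(0)$ holds for polynomials of degree at most $d$. Put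
\[
M=ab,\qquad D=c\,d!\,M^d .
\]
Moving $z$ by multiples of $M$ changes $p(z)$ by multiples of $ab$, so that the shifts below are integers and preserve residues modulo $a$.

The case of shifts of one sign requires a statement about the numerical semigroup generated by the increments of $p$, which have size $n^{d-1}$: it must contain all admissible integers from $\frac c2n^d$ on, since the target is about $p(n)\approx cn^d$.

\begin{lemma}\label{lem:combination}
There are integers $K\ge2$ and $n_0$, depending only on $a,b,p$, such that with $\tau=dK+1$ the following holds for all $n\ge n_0$. Let $h_v=p(n+vM)-p(n)$ for $1\le v\le\tau$ and $g=\gcd(h_1,\dots,h_\tau)$. Then $g\mid D$, and every integer $r\ge\frac c2n^d$ with $g\mid r$ is a combination of $h_1,\dots,h_\tau$ with nonnegative integer coefficients.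
\end{lemma}

\begin{proof}
If $d=1$, then $h_v=vcM$ and $g=h_1=D$, and the lemma holds with $K=2$. Let $d\ge2$. The plan is to set aside many copies of certain $h_v$, to reduce what is left by division with remainder by smaller and smaller integer combinations of the $h_v$, and to use the reserve to pay for the negative coefficients in those combinations. Let $K\ge2$ be an integer, to be fixed at the end; ``large'' means large in terms of $a,b,p,K$.

Let $f(t)=p(n+tM)$. For $1\le j\le d$ and $s\in\{1,K\}$ put
\[
D_j(s)=\Delta_s^jf(1)=\sum_{i=0}^j(-1)^{j-i}\binom jih_{1+is}.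
\]
Only indices in $S=\{1+i,\,1+iK:0\le i\le d\}$ occur; we have $|S|\le2d+2$ and $1\in S\subset[1,\tau]$. As a function of $n$, $D_j(s)$ is a polynomial of degree $d-j$ with leading coefficient $c\frac{d!}{(d-j)!}(sM)^j$, and $h_v$ is a polynomial of degree $d-1$ with leading coefficient $cdvM$. In particular $D_d(1)=D$, so $g\mid D$, and for large $n$ all $h_v$ and $D_j(s)$ are positive.

Since $g\mid r$, the number $r$ is an integer combination of the $h_v$. Reducing the coefficients modulo $D$ gives $0\le m_v<D$ with $\sum_{v\le\tau}m_vh_v\equiv r\pmod D$. Let $C=4d\,2^dD$, let $\mu$ be the least multiple of $D$ with $\mu\ge Cn/K^2$, and put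
\[
r_1=r-\sum_{v\le\tau}m_vh_v-\mu\sum_{v\in S}h_v ,
\]
a multiple of $D$. Assume for the moment that $r_1\ge0$. Divide with remainder: first $r_1=u_1Dh_1+\rho_1$ with $0\le\rho_1<Dh_1$, and then for $j=2,\dots,d$
\[
\rho_{j-1}=u_j'DD_j(K)+\rho_j',\quad 0\le\rho_j'<DD_j(K);\qquad
\rho_j'=u_jDD_j(1)+\rho_j,\quad 0\le\rho_j<DD_j(1).
\]
All quotients are nonnegative and all remainders are multiples of $D$. Since $\rho_d<DD_d(1)=D^2$, we have $\rho_d=u_*D_d(1)$ with $0\le u_*<D$. Altogether
\begin{equation}\label{eq:expansion}
r=\sum_{v\le\tau}m_vh_v+u_1Dh_1+\mu\sum_{v\in S}h_v+\sum_{j=2}^d\bigl(u_j'DD_j(K)+u_jDD_j(1)\bigr)+u_*D_d(1).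
\end{equation}
The quotients satisfy $u_2'\le h_1/D_2(K)$, $u_j'\le D_{j-1}(1)/D_j(K)$ for $j\ge3$, and $u_j\le D_j(K)/D_j(1)$ for $j\ge 2$. As $n\to\infty$,
\[
\frac{h_1}{D_2(K)}\sim\frac n{(d-1)K^2M},\qquad
\frac{D_{j-1}(1)}{D_j(K)}\sim\frac n{(d-j+1)K^jM},\qquad
\frac{D_j(K)}{D_j(1)}\to K^j .
\]
So for large $n$ each of the $2d-1$ multipliers $u_j'D$, $u_jD$ $(2\le j\le d)$ and $u_*$ is at most $2Dn/K^2$. A given $h_v$ occurs in each $D_j(s)$ with a coefficient of absolute value at most $2^d$. Expanding the $D_j(s)$ in \eqref{eq:expansion} therefore changes the coefficient of $h_v$, $v\in S$, by at most $2d\cdot2^d\cdot2Dn/K^2=Cn/K^2\le\mu$, and \eqref{eq:expansion} is a nonnegative combination.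

It remains to show $r_1\ge0$. For large $n$ we have $\mu\le2Cn/K^2$ and, for all $v\le\tau$, $h_v\le2cd\tau Mn^{d-1}\le4cd^2KMn^{d-1}$. Hence
\[
\mu\sum_{v\in S}h_v\le\frac{2Cn}{K^2}(2d+2)\cdot4cd^2KMn^{d-1}=\frac{C'}Kn^d,\qquad C'=16(d+1)cd^2MC,
\]
and $C'$ does not depend on $K$. Fix $K\ge2$ with $C'/K\le c/4$. Since $\sum m_vh_v\le\tau D\cdot4cd^2KMn^{d-1}$, we obtain $r_1\ge\frac c4n^d-O(n^{d-1})\ge0$ for large $n$.
\end{proof}

The two step sizes play different roles. The long step $K$ makes the quotients of order $n/K^2$ while the $h_v$ grow only by a factor $K$, so the reserve costs $O(n^d/K)$. The division by $D_j(1)$ then resets the remainder to a size free of $K$, at a cost bounded in $n$; without it the next quotient $D_{j}(K)/D_{j+1}(K)$ would be of order $n/K$, and the saving would be lost.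

\begin{proposition}\label{prop:nomixed}
No $(\xi,\eta,\zeta)\in T$ has $\xi,\eta,\zeta\in\Omega$.
\end{proposition}

\begin{proof}
Suppose there is such a triple, and let $K,\tau,n_0$ be as in Lemma~\ref{lem:combination}. Note that $M\mid D$. Since $\xi$ and $\eta$ are mixed, we can fix a red $x_0\equiv\xi$, a red $y_0\equiv\eta$ and a blue $y_1\equiv\eta$, all modulo $D$. Since $\zeta$ is mixed, its class modulo $M$ contains infinitely many integers of each color, so there are arbitrarily large $n\equiv\zeta\pmod M$ with $n$ red and $n+M$ blue. Take such an $n\ge\max(Z_0,n_0)$, large in terms of the data fixed so far, and put $W=\{n+tM:0\le t\le\tau\}$.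

\emph{Shift principle.} Let $z\in W$ be red, $z'\in W$ blue, and $h=(p(z')-p(z))/b$, an integer divisible by $a$ because $ab\mid p(z')-p(z)$. Let $y\equiv\eta\pmod a$ be a red integer with $by<p(z)$ and $y+h\ge1$. Then $y+h$ is red and $y+h\equiv\eta\pmod a$. Indeed, $x=(p(z)-by)/a$ is an integer by Lemma~\ref{lem:lift} with $m=1$, and it is positive. The forcing rule makes $x$ blue. Now $ax+b(y+h)=p(z')$ with $x$ and $z'$ blue, so $y+h$ is red.

\emph{Case 1: $n+tM$ is blue and $n+(t+1)M$ is red for some $1\le t<\tau$.} Let $H$ be the set of shifts $h$ from all pairs of a red $z$ and a blue $z'$ in $W$, and let $g'=\gcd H$. As $p$ increases on $W$, the pair $z=n$, $z'=n+M$ gives a positive shift and the pair $z=n+(t+1)M$, $z'=n+tM$ a negative one. By Lemma~\ref{lem:semigroup}, $H$ generates the semigroup $g'\mathbb Z$. Values of $p$ at elements of $W$ of opposite colors are congruent modulo $bg'$; since both colors occur in $W$, all values of $p$ on $W$ are congruent modulo $bg'$. As $\tau\ge d$, the difference $\Delta_M^dp(n)=D$ is a combination of these values with coefficients summing to $0$, so $bg'\mid D$. Hence $y_1-y_0\in D\mathbb Z\subset g'\mathbb Z$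 is a sum of elements of $H$. Let $Y=p(n)/(2b)$. The elements of $H$ are $O(n^{d-1})$, with a constant depending only on $a,b,p$, so for large $n$ they are at most $Y/4$ in absolute value, and $y_0,y_1\le Y/4$. Order the summands as in Lemma~\ref{lem:order}. Every value $y$ on the way from $y_0$ to $y_1$ satisfies $1\le y\le Y$, hence $by<p(n)\le p(z)$ for all $z\in W$. The shift principle applies at each step and makes $y_1$ red, a contradiction.

\emph{Case 2: there is no such $t$.} Since $n+M$ is blue, $n+vM$ is blue for all $1\le v\le\tau$. Let $h_v$ and $g$ be as in Lemma~\ref{lem:combination} and put $r=p(n)-ax_0-by_0$, so $r\ge\frac c2n^d$ for large $n$. We claim that $g\mid r$. Let $f(t)=p(n+tM)$. The values $f(0),\dots,f(d)$ are congruent modulo $g$, so $g\mid\Delta_1^jf(0)$ for $1\le j\le d$, and Newton's formula gives $f(t)\equiv f(0)\pmod g$ for all integers $t\ge0$. Write $\zeta=n+Mw$ with $w\in\widehat{\mathbb Z}$ and choose an integer $t\ge0$ with $t\equiv w\pmod g$. Then $p(\zeta)\equiv f(t)\equiv p(n)\pmod g$. Since $g\mid D$, also $x_0\equiv\xi$ and $y_0\equiv\eta\pmod g$, so $r\equiv p(\zeta)-a\xi-b\eta=0\pmod g$. This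 is why $x_0,y_0$ were chosen modulo $D$: the number $g$ depends on $n$, but $D$ does not.

By Lemma~\ref{lem:combination}, $r$ is a finite sum of numbers $h_v$. Starting from $y_0$, apply the corresponding shifts $h_v/b>0$, which come from $z=n$ and $z'=n+vM$. Every value $y$ on the way satisfies $by\le by_0+r=p(n)-ax_0<p(n)$. So $y=y_0+r/b$ is red, and $ax_0+by=p(n)$ with $x_0,y,n$ red and $n\ge Z_0$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:zmixed}
If $(x,y,z)\in T$ and $z\in\Omega$, then one of $x,y$ lies in $F_R$ and the other in $F_B$.
\end{corollary}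

\begin{proof}
If a color $\gamma$ recurred at both $x$ and $y$, then, as it recurs at $z$, Lemma~\ref{lem:recur} would give $x,y\in\Omega$, contradicting Proposition~\ref{prop:nomixed}. So for each $\gamma$ one of $x,y$ lies in $F_{\bar\gamma}$, and $F_R$ and $F_B$ are disjoint.
\end{proof}

\section{Reduction to 2-SAT}\label{sec:twosat}

Corollary~\ref{cor:zmixed} says that the color of a mixed point in the role of $z$ is irrelevant. A periodic coloring, however, has to be defined on classes, and $\Omega$ is closed but need not be open. We therefore thicken $\Omega$ to a clopen set with the same property.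

\begin{lemma}\label{lem:partition}
There are a modulus $L_0$ and a partition $\widehat{\mathbb Z}=U_R\cup U_B\cup V$ into unions of classes modulo $L_0$ such that $U_R\subset F_R$, $U_B\subset F_B$, and every $(x,y,z)\in T$ with $z\in V$ has one of $x,y$ in $U_R$ and the other in $U_B$.
\end{lemma}

\begin{proof}
The sets $V_n=\Omega+n!\,\widehat{\mathbb Z}$ are clopen and decreasing. Their intersection is $\Omega$: if $u\notin\Omega$, some class $u+m\widehat{\mathbb Z}$ misses the closed set $\Omega$, and then $u\notin V_m$. Hence a compact set $X$ disjoint from $\Omega$ is disjoint from all $V_n$ with $n$ large, because the compact sets $X\cap V_n$ decrease and have empty intersection.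

Let $O$ be the set of triples in $T$ with $x,y$ in $F_R,F_B$ in some order; it is open in $T$. By Corollary~\ref{cor:zmixed} the $z$-projection of the compact set $T\setminus O$ misses $\Omega$, so it misses some $V_n$. The compact set $\{(x,y,z)\in T:z\in V_n\}$ is then contained in $O$, so its $x$- and $y$-projections are compact subsets of $F_R\cup F_B$ and miss some $V_{n'}$ with $n'\ge n$. Put $V=V_{n'}$ and $U_\gamma=F_\gamma\setminus V$. The clopen set $\widehat{\mathbb Z}\setminus V$ is the disjoint union of the open sets $U_R$ and $U_B$, so these are clopen, and the three sets are unions of classes modulo a common $L_0$.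
\end{proof}

Fix $L_0,U_R,U_B,V$. On $U_\gamma$ we keep the color $\gamma$. The task is to color $V$.

\begin{proposition}\label{prop:goal}
There are a multiple $L$ of $L_0$ and a map $\psi:\widehat{\mathbb Z}\to\{R,B\}$, constant on classes modulo $L$, such that for both colors $\gamma$
\begin{enumerate}
\item[(a)] $\psi=\gamma$ on $U_\gamma$, and
\item[(b)] no $(x,y,z)\in T$ with $z\in U_\gamma$ has $\psi(x)=\psi(y)=\gamma$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:goal}]
We prove (i)$\Rightarrow$(iv). No triple in $T$ is $\psi$-monochromatic: for $z\in U_\gamma$ by (a) and (b), and for $z\in V$ by Lemma~\ref{lem:partition} and (a). Let $m=g_0L$, and let $A_1$ and $A_2$ be the sets of residues modulo $m$ on which $\psi$ is $R$ and $B$. If \eqref{eq:partition} failed, there would be integers $x,y,z$ of the same $\psi$-color with $p(z)-ax-by=g_0Ls$ for some integer $s$. Write $g_0=aa'+bb'$ with integers $a',b'$. Then $(x+La's,\,y+Lb's,\,z)$ lies in $T$ and is $\psi$-monochromatic, a contradiction.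
\end{proof}

In Proposition~\ref{prop:goal} the color of $z$ is given, so each constraint involves only two unknown colors and can be read as an implication: if $x$ has color $\gamma$, then $y$ has color $\bar\gamma$. We record these implications. A \emph{literal} is a pair $(x,\gamma)$ of a point and a color, read ``$x$ has color $\gamma$''. A \emph{step} $(x,\gamma)\to(y,\bar\gamma)$ between points of $\widehat{\mathbb Z}$ is given by an \emph{orientation} $(\alpha,\beta)\in\{(a,b),(b,a)\}$ and a point $z\in U_\gamma$ with $\alpha x+\beta y=p(z)$. The same equation gives the \emph{reverse step} $(y,\gamma)\to(x,\bar\gamma)$, the contrapositive implication, with orientation $(\beta,\alpha)$. An \emph{exact path} of length $k$ is a sequence of $k$ consecutive steps $(x_0,\gamma_0)\to\dots\to(x_k,\gamma_k)$, each with its chosen orientation and $z$. The colors alternate along a path.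

For a multiple $L$ of $L_0$ and classes $j,j'$ modulo $L$ (possibly equal), there is an \emph{$L$-step} $(j,\gamma)\to_L(j',\bar\gamma)$ if there is a step $(x,\gamma)\to(y,\bar\gamma)$ with $x\in j$ and $y\in j'$. An \emph{$L$-path} is a sequence of consecutive $L$-steps. It need not come from an exact path, since the step arriving at a class and the step leaving it may use different points of the class. Let $\Gamma_L$ be the finite directed graph whose vertices are the literals $(j,\gamma)$, $j$ a class modulo $L$, and whose arrows are the $L$-steps together with the \emph{unit arrows} $(j,\bar\gamma)\to(j,\gamma)$ for $j\subset U_\gamma$. This is the implication graph of a 2-SAT instance, and the following is the standard criterion for satisfiability.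

\begin{lemma}\label{lem:twosat}
Let $J$ be a finite set and $\Gamma$ a directed graph on $J\times\{R,B\}$. Put $\neg(j,\gamma)=(j,\bar\gamma)$, and assume that with each arrow $\ell\to\ell'$ the graph contains $\neg\ell'\to\neg\ell$. If no $j$ admits both a directed path from $(j,R)$ to $(j,B)$ and one from $(j,B)$ to $(j,R)$, then there is a map $\psi:J\to\{R,B\}$ such that every arrow starting at a literal $(j,\psi(j))$ ends at a literal $(j',\psi(j'))$.
\end{lemma}

\begin{proof}
If $\ell'$ is reachable from $\ell$, then $\neg\ell$ is reachable from $\neg\ell'$. We build a set $\Lambda$ of literals that is closed under reachability and contains no pair $\ell',\neg\ell'$, starting from $\Lambda=\emptyset$. While some $j$ has neither of its literals in $\Lambda$, choose one of them, $\ell$, from which $\neg\ell$ is not reachable, and add to $\Lambda$ all literals reachable from $\ell$, including $\ell$. The new set is closed. If $\ell'$ and $\neg\ell'$ were both reachable from $\ell$, then $\neg\ell$ would be reachable from $\ell'$, hence from $\ell$. If $\ell'$ were reachable from $\ell$ and $\neg\ell'$ were in the old $\Lambda$,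 then $\neg\ell$, being reachable from $\neg\ell'$, would be in the old $\Lambda$. Both are excluded. At the end $\Lambda$ contains exactly one literal $(j,\psi(j))$ for each $j$.
\end{proof}

The graph $\Gamma_L$ satisfies the symmetry assumption, by reversal of steps and because a unit arrow is its own contrapositive. A map $\psi$ as in Lemma~\ref{lem:twosat} proves Proposition~\ref{prop:goal}. If $j\subset U_\gamma$ had $\psi(j)=\bar\gamma$, the unit arrow would give $\psi(j)=\gamma$; this is (a). A triple $(x,y,z)\in T$ with $z\in U_\gamma$ is a step $(x,\gamma)\to(y,\bar\gamma)$, so $\psi(x)=\gamma$ implies $\psi(y)=\bar\gamma$; this is (b). It remains to find $L$ for which $\Gamma_L$ has no closed walk through both literals of a class. Section~\ref{sec:paths} shows what exact paths imply for the given coloring, and Section~\ref{sec:approx} turns $L$-paths into exact paths.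

\section{Exact paths and loops}\label{sec:paths}

An exact path can be followed by integer solutions, and the forcing rule carries the colors along.

\begin{lemma}\label{lem:propagate}
If there is an exact path from $(x,\gamma)$ to $(y,\delta)$ and $\gamma$ recurs at $x$, then $\delta$ recurs at $y$.
\end{lemma}

\begin{proof}
By induction it suffices to treat one step $(x,\gamma)\to(y,\bar\gamma)$, given by $\alpha x+\beta y=p(z)$ with $z\in U_\gamma\subset F_\gamma$. Let $m'$ be a witness for $z$, and let $m$ be arbitrary. Fix a positive integer $n_x\equiv x\pmod{\beta m}$ of color $\gamma$. All large $n_z\equiv z\pmod{\beta mm'}$ have color $\gamma$. By Lemma~\ref{lem:lift}, $n_y=(p(n_z)-\alpha n_x)/\beta$ is an integer congruent to $y$ modulo $m$. It tends to infinity with $n_z$, and by the forcing rule it has color $\bar\gamma$ for large $n_z$.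
\end{proof}

This lemma says nothing about a closed path at a mixed point, where both colors recur anyway. To exclude such paths we need the affine map that a path induces. For orientations $(\alpha_1,\beta_1),\dots,(\alpha_k,\beta_k)$ put
\[
\kappa=\prod_{i=1}^k\Bigl(-\frac{\alpha_i}{\beta_i}\Bigr),\qquad
\lambda_i=\frac1{\beta_i}\prod_{l=i+1}^k\Bigl(-\frac{\alpha_l}{\beta_l}\Bigr)\quad(1\le i\le k).
\]
These are nonzero rationals, and $(ab)^k\kappa$ and $(ab)^k\lambda_i$ are integers, since $\beta_1\cdots\beta_k$ divides $(ab)^k$. In any ring containing $\mathbb Q$, induction on $k$ gives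
\begin{equation}\label{eq:telescope}
\alpha_iw_{i-1}+\beta_iw_i=s_i\ \ (1\le i\le k)\quad\Longrightarrow\quad w_k=\kappa w_0+\sum_{i=1}^k\lambda_is_i .
\end{equation}
We call $\kappa$ the \emph{weight} of the path. Weights multiply under concatenation. Reversing every step of a path $\mathcal W$ from $(x,\gamma)$ to $(y,\delta)$, and their order, gives a path $\mathcal W^{-1}$ from $(y,\bar\delta)$ to $(x,\bar\gamma)$ whose weight is the reciprocal of that of $\mathcal W$.

A closed path of weight $1$ acts on integers by translations $n\mapsto n+G$, so it can be iterated as in Section~\ref{sec:example}; the shift principle $y\mapsto x\mapsto y+h$ has this form, with two steps of weights $-b/a$ and $-a/b$. The difficulty is that all intermediate integers must be positive while the net translation $G$ must be small. We arrange this by making the intermediate integers of size $N^d$ and letting the main terms cancel in $G$. Since each $z_i$ now ranges over a whole monochromatic class, translations of both signs are available, and only the analogue of Case~1 of Proposition~\ref{prop:nomixed} arises.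

\begin{lemma}\label{lem:loop}
If there is an exact path of weight $1$ and even length $k\ge2$ from $(x,R)$ to $(x,R)$, then $x\notin\Omega$.
\end{lemma}

\begin{proof}
Let the path be $(x_0,\gamma_0)\to\dots\to(x_k,\gamma_k)$ with $x_0=x_k=x$, $\gamma_0=\gamma_k=R$, and $\alpha_ix_{i-1}+\beta_ix_i=p(z_i)$, $z_i\in U_{\gamma_{i-1}}$. Let $Q$ be a multiple of $(ab)^k$ that is a witness for $z_i\in F_{\gamma_{i-1}}$ for every $i$, and put $Q_1=(ab)^kQ$.

\emph{Step 1: lifting the loop.} Let $n_0\equiv x\pmod Q$ and $N_i\equiv z_i\pmod{Q_1}$ be integers, and define $n_i=(p(N_i)-\alpha_in_{i-1})/\beta_i$. Lemma~\ref{lem:lift}, applied with $m=Q/(\beta_1\cdots\beta_i)$, shows by induction that $n_i$ is an integer congruent to $x_i$ modulo $Q/(\beta_1\cdots\beta_i)$. By \eqref{eq:telescope} with $\kappa=1$ we have $n_k=n_0+G$, where $G=\sum_i\lambda_ip(N_i)$ does not depend on $n_0$, and also $\sum_i\lambda_ip(z_i)=x_k-x_0=0$. Therefore the integer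
\[
(ab)^kG=\sum_i(ab)^k\lambda_i\bigl(p(N_i)-p(z_i)\bigr)
\]
lies in $Q_1\widehat{\mathbb Z}\cap\mathbb Z=Q_1\mathbb Z$, so $G\in Q\mathbb Z$ and $n_k\equiv x\pmod Q$. If all $N_i$ are large, then $N_i$ has color $\gamma_{i-1}$. If moreover all $n_i$ are positive and $n_0$ is red, the forcing rule shows successively that $n_i$ has color $\gamma_i$; in particular $n_0+G$ is red.

\emph{Step 2: sizes.} Put $v_0=v_k=0$ and $v_i=1$ for $0<i<k$. Since $k\ge2$, the numbers $\alpha_iv_{i-1}+\beta_iv_i$ are positive, and we define real $\nu_i>0$ by $c\nu_i^d=\alpha_iv_{i-1}+\beta_iv_i$. By \eqref{eq:telescope}, $\sum_i\lambda_ic\nu_i^d=v_k-v_0=0$. Let $N$ be a large integer and choose integers $N_i^0\equiv z_i\pmod{Q_1}$ with $|N_i^0-\nu_iN|\le Q_1$. Then $\varepsilon_i=p(N_i^0)-c\nu_i^dN^d$ is $O(N^{d-1})$. We take $N_i=N_i^0$ for $i<k$ and $N_k=N_k^0+Q_1t$ with an integer $t$, and write $G(t)$ for the resulting translation. Since $\lambda_k=1/\beta_k$,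
\[
G(0)=\sum_i\lambda_i\varepsilon_i,\qquad G(t)=G(0)+\frac{p(N_k^0+Q_1t)-p(N_k^0)}{\beta_k}.
\]
For $0<i<k$ the errors $e_i=n_i-v_iN^d$ satisfy $\alpha_ie_{i-1}+\beta_ie_i=\varepsilon_i$ with $e_0=n_0$, so $|e_i|\le|\varepsilon_i|+\alpha_i|e_{i-1}|$. Hence there is a constant $C$, independent of $N$, $n_0$ and $t$, such that for all $n_0\ge1$
\[
|n_i-N^d|\le C(n_0+N^{d-1})\quad(0<i<k),\qquad |G(0)|\le CN^{d-1}.
\]

\emph{Step 3: translations of both signs.} Fix an integer $\rho\ge d$ with $\rho Q_1cd\nu_k^{d-1}>2\beta_kC$, and let $\mathcal G_N=\{G(t):|t|\le\rho\}$. By the mean value theorem, $G(\pm\rho)-G(0)=\pm\rho Q_1p'(\vartheta_\pm)/\beta_k$ with $|\vartheta_\pm-\nu_kN|\le(\rho+1)Q_1$, and $p'(\vartheta_\pm)\ge\frac12cd\nu_k^{d-1}N^{d-1}$ for large $N$. So $G(\rho)>0>G(-\rho)$, and by Lemma~\ref{lem:semigroup} the semigroup generated by $\mathcal G_N$ is a group. It contains $\Delta_1^dG(0)=E$, where $E=c\,d!\,Q_1^d/\beta_k$ is a positive integer independent of $N$. The elements of $\mathcal G_N$ are $O(N^{d-1})$.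

\emph{Step 4: conclusion.} Choose $\epsilon>0$ with $C\epsilon\le\frac14$ and put $Y=\epsilon N^d$. For large $N$ and $1\le n_0\le Y$ we have $n_i\ge\frac34N^d-CN^{d-1}\ge1$ for $0<i<k$, and all $N_i$ are large. By Step~1, if $n_0\equiv x\pmod Q$ is red, $n_0\le Y$, $G\in\mathcal G_N$ and $n_0+G\ge1$, then $n_0+G$ is red and congruent to $x$ modulo $Q$. Let $n,n'\equiv x\pmod{QE}$ be positive integers with $n$ red. Take $N$ so large that $n$, $n'$ and the absolute values of all elements of $\mathcal G_N$ are at most $Y/4$. The difference $n'-n\in E\mathbb Z$ is a sum of elements of $\mathcal G_N$; ordering them as in Lemma~\ref{lem:order} shows that $n'$ is red. Thus the positive integers in the class of $x$ modulo $QE$ are all red or all blue, and $x\notin\Omega$.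
\end{proof}

\section{From paths modulo $L$ to exact paths}\label{sec:approx}

For a fixed length $k$, compactness turns $L$-paths into exact paths once $L$ is divisible enough (Lemma~\ref{lem:compact}). This alone does not suffice, for two reasons. The paths in $\Gamma_L$ may have a length that grows with $L$, and a closed $L$-path yields only an exact path whose endpoints are congruent, not equal. Both problems are solved by a modulus $L_1$, chosen before $L$, such that the endpoints of an exact path of moderate length can be moved freely within their classes modulo $L_1$. Long paths can then be cut into pieces of bounded length and the exact pieces glued together.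

By \eqref{eq:telescope}, moving the endpoints means solving $\sum\lambda_ip(z_i')=x_k'-\kappa x_0'$, a problem that splits over the primes. One term is not always enough: for $p(z)=z^2$ the values near $z=0$ miss all odd powers of $q$, so they cover no neighborhood of $0$ in $\mathbb Z_q$. Enough terms do. We write $|u|=q^{-v_q(u)}$ on $\mathbb Q_q$ and use two textbook results.

\medskip
\noindent\textbf{Hensel's lemma.} If $f\in\mathbb Z_q[u]$, $u_0\in\mathbb Z_q$ and $|f(u_0)|<|f'(u_0)|^2$, then $f$ has a root $u\in\mathbb Z_q$ with $|u-u_0|\le|f(u_0)/f'(u_0)|$.

\medskip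
\noindent\textbf{Cauchy--Davenport theorem.} If $X_1,\dots,X_n$ are nonempty subsets of $\mathbb F_q$, $q$ prime, then $|X_1+\dots+X_n|\ge\min\bigl(q,\,1+\sum_i(|X_i|-1)\bigr)$.

\begin{lemma}\label{lem:local}
For each prime $q$ there is an integer $K_q$, depending only on $q$ and $d$, such that for all $k\ge K_q$, all nonzero $\lambda_1,\dots,\lambda_k\in\mathbb Q_q$, all $z_1,\dots,z_k\in\mathbb Z_q$ and all integers $s\ge0$, the set
\[
\Sigma=\Bigl\{\sum_i\lambda_ip(z_i'):\ z_i'\in z_i+q^s\mathbb Z_q\Bigr\}
\]
contains a neighborhood of $\sigma_0=\sum_i\lambda_ip(z_i)$ in $\mathbb Q_q$.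
\end{lemma}

\begin{proof}
Suppose first that $p'(z_i)\ne0$ for some $i$. If $|w-p(z_i)|<|p'(z_i)|^2$ and $|w-p(z_i)|\le q^{-s}|p'(z_i)|$, Hensel's lemma for $p(u)-w$ at $z_i$ gives $u\in z_i+q^s\mathbb Z_q$ with $p(u)=w$. Varying $z_i'$ alone thus covers a neighborhood of $\sigma_0$. For $d=1$ this case always applies and $K_q=1$ works.

Let $d\ge2$. For $2\le e\le d$ put $\nu_e=2v_q(e)+1$, and let $K_q=(d-1)\max_{2\le e\le d}e\,q^{2\nu_e}$. Hensel's lemma for $u^e-w$ at $1$ shows that
\begin{equation}\label{eq:powers}
\text{every }w\in1+q^{\nu_e}\mathbb Z_q\text{ is the $e$-th power of an element of }\mathbb Z_q .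
\end{equation}
This has two consequences. First, two elements of $\mathbb Q_q^*$ whose valuations agree modulo $e$ and whose unit parts agree modulo $q^{\nu_e}$ differ by a factor that is an $e$-th power, so $(\mathbb Q_q^*)^e$ has index at most $e\,q^{\nu_e}$ in $\mathbb Q_q^*$. Second, every $w\in q^{\nu_e}\mathbb Z_q$ is a sum of $q^{\nu_e}$ $e$-th powers of elements of $\mathbb Z_q$: write $1-q^{\nu_e}+w=u^e$, so that $w=u^e+(q^{\nu_e}-1)\cdot1^e$.

Now let $k\ge K_q$ and $p'(z_i)=0$ for all $i$. Since $p'$ has at most $d-1$ zeros, at least $k/(d-1)$ of the $z_i$ equal the same zero $z_*$. Write $p(z_*+t)-p(z_*)=\alpha t^e(1+tw(t))$ with $\alpha\ne0$, $2\le e\le d$ and $w\in\mathbb Q_q[t]$, and let $\nu=\nu_e$. Near $z_*$ the polynomial takes the same values as the pure power. To see this, choose $s'\ge s$ such that for all $\sigma\in q^{s'}\mathbb Z_q$ the polynomial $\sigma u\,w(\sigma u)$ in $u$ has its coefficients in $q^\nu\mathbb Z_q$. Then $\Phi(u)=u^e(1+\sigma u\,w(\sigma u))-1$ lies in $\mathbb Z_q[u]$, with $\Phi(1)\in q^\nu\mathbb Z_q$ and $\Phi'(1)\in e+q^\nu\mathbb Z_q$. So $|\Phi(1)|<|e|^2=|\Phi'(1)|^2$, and $\Phi$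 has a root $u\in\mathbb Z_q$. With $t=\sigma u\in q^s\mathbb Z_q$ we get $p(z_*+t)-p(z_*)=\alpha\sigma^e$.

Among the at least $e\,q^{2\nu}$ indices $i$ with $z_i=z_*$ there is a set $I$ of $q^\nu$ indices whose $\lambda_i$ lie in one coset of $(\mathbb Q_q^*)^e$, say $\lambda_i=\lambda\rho_i^e$ with $\lambda,\rho_i\in\mathbb Q_q^*$. Let $s''\ge0$ satisfy $s''\ge s'+v_q(\rho_i)$ for $i\in I$, so that $\rho_iq^{s'}\mathbb Z_q\supseteq q^{s''}\mathbb Z_q$. Varying only the $z_i'$ with $i\in I$, we find
\[
\Sigma\supseteq\sigma_0+\lambda\alpha\Bigl\{\sum_{i\in I}\sigma_i^e:\ \sigma_i\in q^{s''}\mathbb Z_q\Bigr\}\supseteq\sigma_0+\lambda\alpha q^{es''+\nu}\mathbb Z_q .\qedhere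
\]
\end{proof}

The neighborhood in Lemma~\ref{lem:local} is proper in general, so the lemma can be used at finitely many primes only. At the other primes we need all of $\mathbb Z_q$.

\begin{lemma}\label{lem:goodprimes}
Let $q>2d$ be a prime not dividing $c$, let $k\ge2d+1$, and let $\lambda_1,\dots,\lambda_k$ be units of $\mathbb Z_q$. Then every $w\in\mathbb Z_q$ equals $\sum_i\lambda_ip(z_i')$ for some $z_i'\in\mathbb Z_q$.
\end{lemma}

\begin{proof}
Modulo $q$ the polynomial $p$ has degree $d$, and $p'$ has degree $d-1<q$ because $q\nmid cd$. Choose $u_0\in\mathbb Z_q$ with $p'(u_0)\not\equiv0\pmod q$. Each value of $p$ on $\mathbb F_q$ is taken at most $d$ times, so $|p(\mathbb F_q)|-1\ge q/d-1\ge q/(2d)$. By the Cauchy--Davenport theorem the sum of the $k-1\ge2d$ sets $\lambda_ip(\mathbb F_q)$, $i\ge2$, has at least $\min(q,1+q)=q$ elements. So there are $z_2',\dots,z_k'$ such that $f(u)=\lambda_1p(u)+\sum_{i\ge2}\lambda_ip(z_i')-w$ has $f(u_0)\equiv0\pmod q$. Since $f'(u_0)$ is a unit, Hensel's lemma gives a root $z_1'$ of $f$.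
\end{proof}

\begin{lemma}[Moving the endpoints]\label{lem:open}
There are an integer $k_0\ge1$ and a multiple $L_1$ of $L_0$ with the following property. If there is an exact path of length $k$, $k_0\le k<2k_0$, from $(x_0,\gamma)$ to $(x_k,\delta)$, and $x_0'\equiv x_0$, $x_k'\equiv x_k\pmod{L_1}$, then there is an exact path of length $k$ from $(x_0',\gamma)$ to $(x_k',\delta)$.
\end{lemma}

\begin{proof}
Let $\Pi$ be the finite set of primes $q$ with $q\mid abcL_0$ or $q\le2d$, and put $k_0=\max(2d+1,\max_{q\in\Pi}K_q)$. For $q\in\Pi$ let $\omega_q=v_q((ab)^{2k_0})$ and $s_q=\max(v_q(L_0),\omega_q)$.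

We first make Lemma~\ref{lem:local} uniform. Fix $q\in\Pi$, a length $k\in[k_0,2k_0)$ and a sequence of $k$ orientations, with coefficients $\kappa,\lambda_i$, and let $\phi(\mathbf z)=\sum_i\lambda_ip(z_i)$ for $\mathbf z\in\mathbb Z_q^k$. For each $\mathbf z$ there is $r(\mathbf z)\ge0$ with
\[
\phi(\mathbf z+q^{s_q}\mathbb Z_q^k)\supseteq\phi(\mathbf z)+q^{r(\mathbf z)}\mathbb Z_q .
\]
The points $\mathbf z'\equiv\mathbf z\pmod{q^{s_q}}$ with $\phi(\mathbf z')\in\phi(\mathbf z)+q^{r(\mathbf z)}\mathbb Z_q$ form an open neighborhood of $\mathbf z$, and for them both sides of the inclusion are unchanged when $\mathbf z$ is replaced by $\mathbf z'$ and the exponent $r(\mathbf z)$ is kept. Finitely many such neighborhoods cover $\mathbb Z_q^k$, so the largest of the corresponding exponents works for all $\mathbf z$. Let $r_q$ be an exponent that works for all of the finitely many lengths and orientation sequences, let $l_q=\max(s_q,r_q)+\omega_q$, and put $L_1=L_0\prod_{q\in\Pi}q^{l_q}$.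

Now let the path be given by $\alpha_ix_{i-1}+\beta_ix_i=p(z_i)$, so that $\sum\lambda_ip(z_i)=x_k-\kappa x_0$ by \eqref{eq:telescope}. We look for $z_i'\in\widehat{\mathbb Z}$ such that
\begin{enumerate}
\item[(1)] $z_i'\equiv z_i\pmod{L_0}$, so that $z_i'$ lies in the same set $U_R$ or $U_B$ as $z_i$;
\item[(2)] $\sum\lambda_ip(z_i')=x_k'-\kappa x_0'$;
\item[(3)] the elements $y_0=x_0'$, $y_i=(p(z_i')-\alpha_iy_{i-1})/\beta_i$ of $\prod_q\mathbb Q_q$ lie in $\widehat{\mathbb Z}$.
\end{enumerate}
By \eqref{eq:telescope} and (2), $y_k=x_k'$, so $y_0,\dots,y_k$ are the points of the required path. The three conditions can be met in each $\mathbb Z_q$ separately.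

Let $q\in\Pi$. Since $v_q(\kappa)\ge-\omega_q$, the difference $(x_k'-\kappa x_0')-(x_k-\kappa x_0)$ lies in $q^{l_q-\omega_q}\mathbb Z_q\subseteq q^{r_q}\mathbb Z_q$. So there are $z_i'\equiv z_i\pmod{q^{s_q}}$ satisfying (2), and they satisfy (1) because $s_q\ge v_q(L_0)$. From $y_0-x_0\in q^{s_q}\mathbb Z_q$ and
\[
\beta_i(y_i-x_i)=p(z_i')-p(z_i)-\alpha_i(y_{i-1}-x_{i-1})
\]
we get by induction $y_i-x_i\in q^{s_q}(\beta_1\cdots\beta_i)^{-1}\mathbb Z_q\subseteq\mathbb Z_q$, which is (3).

Let $q\notin\Pi$. Then (1) is no condition because $q\nmid L_0$. The numbers $\alpha_i,\beta_i,\lambda_i,\kappa$ are units of $\mathbb Z_q$ because $q\nmid ab$, so (3) is automatic and Lemma~\ref{lem:goodprimes} gives (2).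
\end{proof}

\begin{lemma}\label{lem:compact}
For each $k\ge1$ there is a multiple $L^*(k)$ of $L_1$ such that for every multiple $L$ of $L^*(k)$ and every $L$-path $(j_0,\gamma_0)\to_L\dots\to_L(j_k,\gamma_k)$ there is an exact path $(x_0,\gamma_0)\to\dots\to(x_k,\gamma_k)$ in which each $x_i$ is congruent modulo $L_1$ to the elements of $j_i$.
\end{lemma}

\begin{proof}
Call an $L$-path of length $k$ \emph{bad} if no such exact path exists. If $L_1\mid L'\mid L$, replacing each class modulo $L$ by the class modulo $L'$ that contains it turns a bad $L$-path into a bad $L'$-path. So if the lemma fails for $k$, then for every $n$ there is a bad $n!L_1$-path, with classes $j_i^{(n)}$ and steps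
\[
\alpha_iu_{i-1}^{(n)}+\beta_iw_i^{(n)}=p(z_i^{(n)}),\qquad u_{i-1}^{(n)}\in j_{i-1}^{(n)},\quad w_i^{(n)}\in j_i^{(n)},\quad z_i^{(n)}\in U_{\gamma_{i-1}}\qquad(1\le i\le k).
\]
Pass to a subsequence along which the orientations and colors are constant and all points converge, to $u_{i-1},w_i,z_i$. The equations persist in the limit, and $z_i\in U_{\gamma_{i-1}}$ because this set is closed. For $0<i<k$ we have $u_i^{(n)}\equiv w_i^{(n)}\pmod{n!L_1}$, so $u_i=w_i$. Thus $u_0,w_1,\dots,w_k$ are the points of an exact path with colors $\gamma_i$. For large $n$ in the subsequence they are congruent modulo $L_1$ to $u_0^{(n)},w_1^{(n)},\dots,w_k^{(n)}$, so the $n$-th path is not bad, a contradiction.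
\end{proof}

Fix from now on a common multiple $L$ of $L^*(1),\dots,L^*(2k_0-1)$. Then $L_0\mid L_1\mid L$.

\begin{corollary}\label{cor:glue}
If there is an $L$-path of length at least $k_0$ from $(j,\gamma)$ to $(j',\delta)$, then for all $u\in j$ and $u'\in j'$ there is an exact path of the same length from $(u,\gamma)$ to $(u',\delta)$.
\end{corollary}

\begin{proof}
Write the length as $ik_0+r$ with $i\ge1$ and $0\le r<k_0$, and cut the path into $i-1$ segments of length $k_0$ and one of length $k_0+r$. Choose a point in the class at each cut, and $u,u'$ at the two ends. For each segment, Lemma~\ref{lem:compact} gives an exact path whose endpoints are congruent modulo $L_1$ to the chosen points, and Lemma~\ref{lem:open} moves the endpoints to the chosen points without changing the colors. Concatenate.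
\end{proof}

\section{Satisfiability}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:goal}]
By Lemma~\ref{lem:twosat} and the paragraph after it, it suffices to derive a contradiction from the existence of a class $j$ modulo $L$ with directed paths $P_1$ from $(j,R)$ to $(j,B)$ and $P_2$ from $(j,B)$ to $(j,R)$ in $\Gamma_L$. Consider the closed walk $P_1P_2$.

\emph{Case 1: the walk uses a unit arrow.} The part of the walk from the end of a unit arrow to the start of the cyclically next unit arrow (possibly the same one) is an $L$-path from $(i,\gamma)$ to $(i',\bar\delta)$ with $i\subset U_\gamma$ and $i'\subset U_\delta$. Its length $k$ is at least $1$, for $(i,\gamma)=(i',\bar\delta)$ would give $i\subset U_\gamma\cap U_{\bar\gamma}=\emptyset$. There is an exact path from $(u,\gamma)$ to $(u',\bar\delta)$ with $u\in U_\gamma$ and $u'\in U_\delta$: for $k\ge k_0$ by Corollary~\ref{cor:glue}, and for $k<k_0$ by Lemma~\ref{lem:compact}, because $U_\gamma$ and $U_\delta$ are unions of classes modulo $L_1$. The color $\gamma$ recurs at $u\in F_\gamma$, so by Lemma~\ref{lem:propagate} the color $\bar\delta$ recurs at $u'$.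 This contradicts $u'\in F_\delta$.

\emph{Case 2: the walk uses no unit arrow.} Then $P_1$ and $P_2$ are $L$-paths of positive length, and for large $n$ the $L$-paths $(P_1P_2)^nP_1$ and $(P_2P_1)^nP_2$ have length at least $k_0$. Pick $x\in j$. By Corollary~\ref{cor:glue} there are exact paths $\mathcal W_1$ from $(x,R)$ to $(x,B)$ and $\mathcal W_2$ from $(x,B)$ to $(x,R)$, of positive length. At least one color recurs at $x$, and Lemma~\ref{lem:propagate}, applied to $\mathcal W_1$ or $\mathcal W_2$, shows that the other does too. So $x\in\Omega$.

The closed path $\mathcal W_1\mathcal W_2$ need not have weight $1$. But reversal negates both end literals and interchanges them, so $\mathcal W_1^{-1}$ again goes from $(x,R)$ to $(x,B)$, and $\mathcal W_2^{-1}$ from $(x,B)$ to $(x,R)$. Hence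
\[
\mathcal W_1\,\mathcal W_2\,\mathcal W_1^{-1}\,\mathcal W_2^{-1}
\]
is an exact path from $(x,R)$ to $(x,R)$. Its weight is $1$, and its length, twice that of $\mathcal W_1\mathcal W_2$, is even and positive. Lemma~\ref{lem:loop} gives $x\notin\Omega$, a contradiction.
\end{proof}

With Proposition~\ref{prop:goal}, the proof of Theorem~\ref{thm:main} given in Section~\ref{sec:twosat} is complete.

\begin{thebibliography}{9}

\bibitem{BDKPP}
Zsolt Baja, D\'aniel Dob\'ak, Benedek Kov\'acs, P\'eter P\'al Pach, Don\'at Pigler,
\emph{Towards characterizing the 2-Ramsey equations of the form $ax+by=p(z)$},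
arXiv:2209.09334 (2022).

\end{thebibliography}
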